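# Largest cliques in the xor-product of two Kneser graphs

## 1. Kneser graphs, xor-products and systems of pairs

**Definition 1.1 (Kneser graph).** For a finite set $A$ and an integer $k\ge 1$, the Kneser graph $KG(A,k)$ has vertex set $\binom Ak$, the set of all $k$-element subsets of $A$, and $\{X,X'\}$ is an edge when $X\cap X'=\emptyset$. We write $KG(n,k)$ when only $n=|A|$ matters.

For example, $KG(n,1)$ is the complete graph $K_n$, and $KG(4,2)$ consists of three disjoint edges, one for each splitting of $\{1,2,3,4\}$ into two pairs. A clique of $KG(n,k)$ is a family of pairwise disjoint $k$-sets, so its clique number is $\lfloor n/k\rfloor$.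

**Definition 1.2 (xor-product).** The xor-product $G\cdot H$ of two graphs has vertex set $V(G)\times V(H)$. The vertices $(g,h)$ and $(g',h')$ are adjacent if and only if exactly one of the statements $gg'\in E(G)$, $hh'\in E(H)$ holds.

For example, let $G$ have the single edge $ab$ and $H$ the single edge $cd$. Then $(a,c)$ and $(b,c)$ are adjacent, since $ab$ is an edge and $cc$ is not. But $(a,c)$ and $(b,d)$ are not adjacent, since both statements hold. So $K_2\cdot K_2$ is a 4-cycle.

**Definition 1.3.** $\omega(G)$ is the clique number of $G$, and $f_2(n,k)=\omega\big(KG(n,k)\cdot KG(n,k)\big)$.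

For example, $f_2(2,1)=\omega(K_2\cdot K_2)=2$, because a 4-cycle has edges but no triangle.

**Definition 1.4 ($(k,\ell)$-system).** A $(k,\ell)$-system is a finite family $(X_v,Y_v)_{v\in V}$ of pairs of sets with $|X_v|=k$ and $|Y_v|=\ell$, such that for all $v\ne w$ in $V$ exactly one of $X_v\cap X_w$ and $Y_v\cap Y_w$ is empty.

This is a clique in different words: the cliques of $KG(A,k)\cdot KG(A',\ell)$ are exactly the $(k,\ell)$-systems with $X_v\subseteq A$ and $Y_v\subseteq A'$. (Two members with distinct indices are different pairs, since otherwise both intersections would be nonempty.)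

For example, place four elements in a $2\times2$ grid with rows $\{a,b\},\{c,d\}$ and columns $\{a,c\},\{b,d\}$. The four pairs
$$(\{a,b\},\{1,3\}),\quad(\{c,d\},\{1,3\}),\quad(\{a,c\},\{2,4\}),\quad(\{b,d\},\{2,4\})$$
form a $(2,2)$-system. Two rows are disjoint and have equal $Y$-sets, and so do two columns. A row and a column share one element, and their $Y$-sets are disjoint.

**Definition 1.5 (links, degrees, excess).** Fix a $(k,\ell)$-system. Two vertices $v\ne w$ in $V$ are *linked* if $Y_v\cap Y_w=\emptyset$; equivalently, $X_v\cap X_w\neq\emptyset$. Let $V_+$ be the set of vertices that are linked to some other vertex. For an element $x\in\bigcup_v X_v$ put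
$$Q_x=\{v: x\in X_v\},\qquad d_x=|Q_x|,\qquad e=\sum_{x\in\bigcup X_v}(d_x-1)=k|V|-\Big|\bigcup_v X_v\Big| .$$

In the $2\times 2$ grid above, every $d_x=2$, so $e=4=2\cdot4-4$, and each of the four vertices is linked to exactly two others.

Two facts will be used constantly. Distinct $v,w\in Q_x$ are linked, so the sets $Y_v$ with $v\in Q_x$ are pairwise disjoint. And if all $X_v$ lie in a set of size $n$, then
$$k|V|-n\le e. \tag{1}$$
So an upper bound on the excess $e$ is an upper bound on the size of the clique.

**Definition 1.6 (linear orders).** Given a linear order of a finite set containing $P$ and $Q$, write $P\prec Q$ if every element of $P$ precedes every element of $Q$. For a system and a linear order of a finite set containing all $Y_v$, write $v\prec u$ if $Y_v\prec Y_u$. With $l(v)$ and $r(v)$ the positions of the first and the last element of $Y_v$, this says $r(v)<l(u)$.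

For example, in the order $1,3,2,4$ we have $\{1,3\}\prec\{2,4\}$. In the order $1,2,3,4$ neither of these sets precedes the other. Note that $v\prec u$ implies $Y_v\cap Y_u=\emptyset$ and $v\ne u$, hence that $v$ and $u$ are linked.

Here are the textbook facts we need. If $P,Q$ are disjoint with $|P|=a$, $|Q|=b$, then a uniformly random order has $P\prec Q$ with probability $1/\binom{a+b}{a}$, because the set of the first $a$ elements of $P\cup Q$ is a uniformly random $a$-subset (this includes $a=0$ and $b=0$). Vandermonde's identity is $\sum_s\binom{A}{r-s}\binom{B}{s}=\binom{A+B}{r}$, with $\binom Nr=0$ for $r<0$ or $r>N$. Throughout, $C_\ell=\binom{2\ell}\ell$. This number is even for $\ell\ge1$, since $\ell$-subsets of a $2\ell$-set come in complementary pairs, and $C_\ell=\sum_{s=0}^{\ell}\binom \ell s^2$.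

## 2. A formula for $f_2(n,k)$, and the cases $k=1,2$

How large can a clique of $KG(n,k)\cdot KG(n,k)$ be? Taking $\lfloor n/k\rfloor$ disjoint $X$-sets, all with the same $Y$-set, gives $f_2(n,k)\ge\lfloor n/k\rfloor$. The following is known: for each fixed $k$ the difference $f_2(n,k)-\lfloor n/k\rfloor$ is bounded; for all $k\ge1$ and $n\ge\frac12\left(\binom{2k}k-2\right)k^2$,
$$f_2(n,k)\ge\Big\lfloor\frac nk\Big\rfloor+\binom{2k}k\frac k2-k; \tag{2}$$
moreover $f_2(n,1)=n$ for all $n$, and $f_2(n,2)=\lfloor n/2\rfloor+4$ for all sufficiently large $n$. The question comes from Zoltán Füredi, András Imolay, Ádám Schweitzer, "Clique number of xor-powers of Kneser graphs", arXiv:2510.01509 (2025): is it true for every $k\ge1$ that (2) is an equality once $n$ is large enough?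

Take $k=1$. Members are pairs $(x,y)$, and two members of a clique agree in exactly one coordinate. Suppose $v=(x,y)$ and $w=(x,y')$ with $y\neq y'$ are in the clique, and let $u$ be a third member whose first coordinate is not $x$. Then $u$ must agree with $v$ and with $w$ in the second coordinate, which would give $y=y'$. So all members share $x$, or (symmetrically) all share $y$, and the maximum is $n$. The formula gives $n+2\cdot\frac12-1=n$ as well.

Take $k=2$. The right side of (2) is $\lfloor n/2\rfloor+6-2=\lfloor n/2\rfloor+4$. To see where the $4$ comes from, let $\Omega=\{1,2,3,4\}$ and $Y_0=\{1,2\}$. The complementary pairs in $\Omega$ other than $\{12,34\}$ are $\{13,24\}$ and $\{14,23\}$. Use one $2\times 2$ grid as in Section 1 for each of the two, on disjoint sets of four elements, and give all remaining elements, in disjoint pairs, the set $Y=12$. Each grid uses $4$ elements and yields $4$ members, where disjoint pairs would yield only $2$. So each grid gains $2$.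

The answer to the question is yes. We shall prove three statements.

**Theorem 2.1.** If $k\ge2$ and $n\ge k^3C_k+k$, then $f_2(n,k)=\lfloor n/k\rfloor+\frac k2C_k-k$. For $k=1$ the same formula holds for all $n$.

**Theorem 2.2.** Let $k,\ell\ge1$ and $M=k\ell\max\{C_k,C_\ell,4\}$. If $n\ge\max\{2k,k^2(\frac{C_\ell}2-1)\}$, $n'\ge\max\{2\ell,\ell^2(\frac{C_k}2-1)\}$ and $\max\{\lfloor n/k\rfloor,\lfloor n'/\ell\rfloor\}>M$, then
$$\omega\big(KG(n,k)\cdot KG(n',\ell)\big)=\max\Big\{\Big\lfloor\frac nk\Big\rfloor+k\Big(\frac{C_\ell}2-1\Big),\ \Big\lfloor\frac{n'}\ell\Big\rfloor+\ell\Big(\frac{C_k}2-1\Big)\Big\}.$$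

**Theorem 2.3.** If $k\ge2$, $k\mid n$ and $n\ge k^3C_k+k$, then up to interchanging the two coordinates every maximum clique of $KG(n,k)\cdot KG(n,k)$ is as follows. There are a $2k$-set $\Omega$ and $Y_0\in\binom\Omega k$. For each of the $\frac{C_k}2-1$ complementary pairs $\{D,\Omega\setminus D\}\ne\{Y_0,\Omega\setminus Y_0\}$ of $k$-subsets of $\Omega$ there is a $k\times k$ grid of elements; the $k$ rows are $X$-sets with $Y=D$ and the $k$ columns are $X$-sets with $Y=\Omega\setminus D$. All other members have $Y=Y_0$. The grids and the remaining $X$-sets are pairwise disjoint and cover the base set.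

## 3. Grids over complementary pairs: the lower bound

This section proves the lower bound in general form: if $n\ge k^2(\frac{C_\ell}2-1)$ and $n'\ge2\ell$, then
$$\omega\big(KG(n,k)\cdot KG(n',\ell)\big)\ge\Big\lfloor\frac nk\Big\rfloor+k\Big(\frac{C_\ell}2-1\Big). \tag{3}$$

Let $A'$ be the $n'$-set. Take $\Omega\subseteq A'$ with $|\Omega|=2\ell$ and $Y_0\in\binom\Omega\ell$. For each of the $\frac{C_\ell}2-1$ complementary pairs $\{D,\Omega\setminus D\}\neq\{Y_0,\Omega\setminus Y_0\}$ of $\ell$-subsets, reserve $k^2$ new elements of the $n$-set and arrange them in a $k\times k$ grid. The rows, with $Y=D$, and the columns, with $Y=\Omega\setminus D$, are $2k$ members. From the unused elements take $\lfloor (n-k^2(\frac{C_\ell}2-1))/k\rfloor$ further disjoint $X$-sets, with $Y=Y_0$.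

Two rows, or two columns, of one grid have disjoint $X$ and equal $Y$. A row and a column of one grid share an element and have disjoint $Y$. All other pairs of members have disjoint $X$, and their $Y$-sets are $\ell$-subsets of the $2\ell$-set $\Omega$ that are not complementary, hence meet. (The set $\Omega\setminus Y_0$ is never used.) So this is a system, and its size is
$$2k\Big(\frac{C_\ell}2-1\Big)+\Big\lfloor\frac nk\Big\rfloor-k\Big(\frac{C_\ell}2-1\Big)=\Big\lfloor\frac nk\Big\rfloor+k\Big(\frac{C_\ell}2-1\Big).$$

## 4. The uniform random order loses exactly $k$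

By (1), to match (3) we want $e\le k^2(\frac{C_\ell}{2}-1)=\frac{k^2}2(C_\ell-2)$. The binomial coefficient suggests a random order, since two disjoint $\ell$-sets satisfy $D\prec E$ with probability $1/C_\ell$. Let us try this under the simplifying assumption that all $d_x\le2$.

Order $\bigcup Y_v$ uniformly at random and let $L=\{v:\ v\prec u\text{ for some }u\}$. If $L\neq\emptyset$, choose $u^*$ with $l(u^*)$ maximal among all $u$ that have some $v\prec u$. Every $v\in L$ satisfies $r(v)<l(u)\le l(u^*)$ for a suitable $u$, so $v\prec u^*$. Hence all of $L$ is linked to the single vertex $u^*$. Since all $d_x\le2$, each of the $k$ elements of $X_{u^*}$ lies in at most one other $X$-set, so $|L|\le k$. On the other hand each $v\in V_+$ lies in $L$ with probability at least $1/C_\ell$. Taking expectations, $|V_+|\le kC_\ell$. Finally $e$ is the number of $x$ with $d_x=2$, so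
$$2e=\sum_{v}\#\{x\in X_v:d_x=2\}\le k|V_+|\le k^2C_\ell .$$

This gives $|V|\le \frac nk+\frac k2C_\ell$, which exceeds the lower bound by exactly $k$. Sharper counting cannot remove the loss. Use a grid for every one of the $C_\ell/2$ complementary pairs in $\Omega$, including $\{Y_0,\Omega\setminus Y_0\}$. The check of Section 3 shows that this is a system; it has $kC_\ell$ members on $k^2C_\ell/2$ elements, all $d_x=2$, and $e=k^2C_\ell-k^2C_\ell/2=\frac{k^2}2C_\ell$. So $e\le\frac{k^2}2C_\ell$ is best possible for general systems with all $d_x\le 2$. What separates this example from the construction of Section 3, when the latter has at least one member with $Y=Y_0$, is that the construction has a member whose $Y$-set meets every other $Y$-set. The argument above never used such a set.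

In the construction one can see where the loss occurs. There $v\prec u$ forces $Y_v$ to be the set of the first $\ell$ elements of $\Omega$ and $Y_u$ to be its complement. If these first $\ell$ elements form $Y_0$ or $\Omega\setminus Y_0$, then $L=\emptyset$; otherwise $|L|=k$. The first event has probability $2/C_\ell$. A sharp argument must avoid these orders.

There is a second difficulty: degrees $d_x\ge3$. Then $u^*$ may be linked to more than $k$ vertices. Counting linked pairs does not help directly either. With $k=1$, take $d$ members with the same $X_v=\{x\}$ and pairwise disjoint $Y_v$. In an order with $Y_1\prec Y_2\prec\dots\prec Y_d$ there are $\binom d2$ pairs $v\prec u$ in $Q_x$, while $k^2=1$.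

Sections 5 to 7 deal with both difficulties and prove the following. Section 8 shows that a large system always has the required set $Y_0$, after possibly interchanging the coordinates.

**Proposition 4.1.** Let $(X_v,Y_v)_{v\in V}$ be a $(k,\ell)$-system and let $Y_0$ be an $\ell$-set meeting every $Y_v$. Then $e\le\frac{k^2}2(C_\ell-2)$. If $\ell\ge2$ and equality holds, then all $d_x\le2$.

If $\ell=1$, then all $Y_v=Y_0$, so all $X_v$ are pairwise disjoint and $e=0=\frac{k^2}2(C_1-2)$. From now until the end of Section 7, $\ell\ge2$.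

## 5. A random order tilted by $Y_0$

The order we need should never put all of $Y_0$ at one end, and it should still make $D\prec E$ equally likely for all disjoint $\ell$-sets $D,E$ meeting $Y_0$. In the extremal example, with $\Omega=Y_0\cup T$ and $T\cap Y_0=\emptyset$, there are $\binom \ell s\binom\ell{\ell-s}=\binom \ell s^2$ sets $D\in\binom\Omega\ell$ with $|D\cap Y_0|=s$, so we weight the value $s$ accordingly.

**Definition 5.1 (tilted order).** Let $M_0$ be a finite set containing $Y_0$ and all $Y_v$, and let $O=M_0\setminus Y_0$. Choose $s\in\{1,\dots,\ell-1\}$ with probability $\binom\ell s^2/(C_\ell-2)$; these numbers sum to $1$. Choose a uniformly random $s$-subset $W\subset Y_0$. Order $M_0$ as: first $W$, then $O$, then $Y_0\setminus W$, where the three parts are put in independent uniformly random orders.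

For example, let $\ell=2$ and $Y_0=\{1,2\}$. Then $s=1$, and the order is $1,O,2$ or $2,O,1$, each with probability $\frac12$. For $D=\{1,3\}$ and $E=\{2,4\}$, the event $D\prec E$ requires $W=\{1\}$ and $3$ before $4$, so it has probability $\frac14=\frac1{C_2-2}$. The uniform order gives $\frac16$.

**Lemma 5.2.** Let $P,Q\subset M_0$ be disjoint, $|P|=a\ge\ell$, $|Q|=b\ge\ell$, $i=|P\cap Y_0|\ge1$, $j=|Q\cap Y_0|\ge1$, $q=i+j$. In the tilted order, $P\prec Q$ holds if and only if
$$P\cap Y_0\subseteq W,\qquad Q\cap W=\emptyset,\qquad P\setminus Y_0\prec Q\setminus Y_0, \tag{4}$$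
and
$$\Pr(P\prec Q)=\frac1{C_\ell-2}\cdot\frac{\binom{2\ell-q}{\ell-i}}{\binom{a+b-q}{a-i}} .$$

**Proof.** If (4) holds, then $P\subseteq W\cup O$ and $Q\subseteq O\cup(Y_0\setminus W)$. Elements of $P$ in $W$ precede all of $Q$. Elements of $P$ in $O$ precede those of $Q$ in $O$ by the third condition, and those in $Y_0\setminus W$ by construction. So $P\prec Q$.

Conversely let $P\prec Q$; then the third condition is clear. If $Q\cap W\ne\emptyset$, all of $P$ precedes an element of $W$, so $P\subseteq W$, which is impossible since $|W|\le\ell-1<|P|$. If $P\cap(Y_0\setminus W)\neq\emptyset$, all of $Q$ comes after an element of $Y_0\setminus W$, so $Q\subseteq Y_0\setminus W$, which is impossible since $|Y_0\setminus W|\le\ell-1<|Q|$.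

Given $s$, the first two conditions of (4) say that $W$ consists of $P\cap Y_0$ together with $s-i$ of the $\ell-q$ points of $Y_0$ outside $P\cup Q$. Their probability is $\binom{\ell-q}{s-i}/\binom\ell s$. The third condition is independent of them. It has probability $1/\binom{a+b-q}{a-i}$, because $|P\setminus Y_0|=a-i$ and $|Q\setminus Y_0|=b-j$. Hence
$$\Pr(P\prec Q)=\sum_{s=1}^{\ell-1}\frac{\binom\ell s^2}{C_\ell-2}\cdot\frac{\binom{\ell-q}{s-i}}{\binom\ell s}\cdot\frac1{\binom{a+b-q}{a-i}} .$$
Terms with $s=0$ or $s=\ell$ would be zero: $\binom{\ell-q}{-i}=0$ since $i\ge1$, and $\binom{\ell-q}{\ell-i}=0$ since $\ell-i>\ell-q$. So we may sum over all $s$, and Vandermonde gives $\sum_s\binom\ell{\ell-s}\binom{\ell-q}{s-i}=\binom{2\ell-q}{\ell-i}$. $\square$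

**Corollary 5.3.** (a) If $D,E$ are disjoint $\ell$-subsets of $M_0$ meeting $Y_0$, then $\Pr(D\prec E)=\frac1{C_\ell-2}$.

(b) If $D,E,E'$ are pairwise disjoint $\ell$-subsets of $M_0$ meeting $Y_0$, with $i=|D\cap Y_0|$ and $q=|(D\cup E\cup E')\cap Y_0|$, then
$$\Pr(D\prec E\cup E')=\Pr(E\cup E'\prec D)=\frac\eta{C_\ell-2},\qquad \eta=\binom{2\ell-q}{\ell-i}\Big/\binom{3\ell-q}{\ell-i}.$$

(c) If moreover $D,E,E'$ are among $d\ge3$ pairwise disjoint $\ell$-subsets of $M_0$ meeting $Y_0$, then $\eta<\frac14\left(\frac23\right)^{d-3}$.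

**Proof.** (a) Put $a=b=\ell$ in Lemma 5.2: the two binomials coincide.

(b) For the first probability take $P=D$, $Q=E\cup E'$, so $a=\ell$, $b=2\ell$. For the second take $P=E\cup E'$, $Q=D$. Then $a=2\ell$, $b=\ell$, and the role of $i$ is played by $q-i$, so the ratio is $\binom{2\ell-q}{\ell-q+i}/\binom{3\ell-q}{2\ell-q+i}$. By the symmetry $\binom Nr=\binom N{N-r}$ this is $\binom{2\ell-q}{\ell-i}/\binom{3\ell-q}{\ell-i}=\eta$.

(c) Put $t=\ell-i$. The other $d-1$ sets are disjoint from $D$ and from each other and each contains a point of $Y_0$, so $i+(d-1)\le\ell$. Thus $2\le d-1\le t\le\ell-1$. Also $q\ge i+2$. Cancelling factorials,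
$$\eta=\prod_{h=0}^{t-1}\frac{2\ell-q-h}{3\ell-q-h}.$$
Each factor has the form $N/(N+\ell)$ with $N=2\ell-q-h\le 2\ell-i-2-h=\ell+t-2-h$, and $N\ge 2\ell-q-(t-1)=\ell-q+i+1\ge1$. Since $N/(N+\ell)$ increases with $N$,
$$\eta\le\prod_{h=0}^{t-1}\frac{\ell+t-2-h}{2\ell+t-2-h}=\prod_{N=\ell-1}^{\ell+t-2}\frac N{N+\ell}.$$
There are $t\ge2$ factors. The one with $N=\ell-1$ is less than $\frac12$, and the one with $N=\ell$ is $\frac12$. Each of the remaining $t-2\ge d-3$ factors has $N\le\ell+t-2<2\ell$ and is therefore less than $\frac23$. So $\eta<\frac14(\frac23)^{t-2}\le\frac14(\frac23)^{d-3}$. $\square$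

## 6. A pointwise inequality: pairs minus cherries

We now deal with degrees $d_x\ge3$. We want a quantity $\Psi_x$, defined for every order, with $\sum_x\Psi_x\le k^2$ always and with expectation at least $2(d_x-1)/(C_\ell-2)$. The number of pairs $v\prec u$ in $Q_x$ is too large, as Section 4 showed, so we subtract the pairs of pairs that share an endpoint on the same side.

**Definition 6.1.** Fix a linear order of a finite set containing all $Y_v$. For each $x$ let
$$S_x=\#\{(v,u)\in Q_x^2:\ v\prec u\},$$
$$t_x^+=\#\{(v,\{u,u'\}):\ v\prec u,\ v\prec u',\ u\ne u'\},\qquad t_x^-=\#\{(\{v,v'\},u):\ v\prec u,\ v'\prec u,\ v\ne v'\},$$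
with all indices in $Q_x$, and $\Psi_x=S_x-t_x^+-t_x^-$.

For example, if $Q_x=\{1,2,3\}$ and $1\prec2\prec3$, then the pairs are $12,13,23$, so $S_x=3$. Further $t_x^+=1$ (from $1\prec2$ and $1\prec3$) and $t_x^-=1$ (from $1\prec3$ and $2\prec3$), so $\Psi_x=1$.

**Lemma 6.2.** For every $(k,\ell)$-system and every linear order, $\sum_x\Psi_x\le k^2$.

**Proof.**

**Step 1: two sets $I$, $J$ with $v\prec u$ for all $v\in I$, $u\in J$.** The purpose of this step is to replace the single vertex $u^*$ of Section 4 by a configuration that works for all degrees. Let $L=\{v:\exists u,\ v\prec u\}=\{v_1,v_2,\dots\}$, listed so that $r(v_1)\le r(v_2)\le\cdots$. For each $u$ the set $L_u=\{v:v\prec u\}=\{v\in L:r(v)<l(u)\}$ is an initial segment of this list. Define $I$ and $J$ as follows.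

* If $|L|\le k$, put $I=L$ and $J=\emptyset$.
* If $|L|>k$, put $I=\{v_1,\dots,v_k\}$ and $J=\{u:|L_u|\ge k+1\}$.

If $u\in J$, the initial segment $L_u$ has more than $k$ members and so contains $I$. Thus $v\prec u$ for all $v\in I$, $u\in J$. In particular $I\cap J=\emptyset$, since never $v\prec v$. Moreover,
$$\text{if } S_x\ge1,\text{ then } Q_x \text{ meets } I\cup J. \tag{5}$$
Indeed, let $v\prec u$ with $v,u\in Q_x$, and suppose $v\notin I$. Since $v\in L$, we have $|L|>k$ and $v=v_h$ with $h>k$. As $v_h\in L_u$ and $L_u$ is an initial segment, $|L_u|\ge h\ge k+1$. So $u\in J$.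

**Step 2: a majorant $g_x$ with $\sum_x g_x\le k^2$.** This step provides the right side of the inequality. Put $l_x=|Q_x\cap I|$, $r_x=|Q_x\cap J|$ and
$$g_x=l_x+r_x-l_xr_x=1-(l_x-1)(r_x-1).$$
Summing over $x$, $\sum_xl_x=\sum_{v\in I}|X_v|=k|I|$ and $\sum_xr_x=k|J|$. For $v\in I$, $u\in J$ we have $v\prec u$, so $X_v\cap X_u\ne\emptyset$, and
$$\sum_xl_xr_x=\sum_{(v,u)\in I\times J}|X_v\cap X_u|\ge|I||J| .$$
Therefore $\sum_xg_x\le k|I|+k|J|-|I||J|$. If $|I|=k$, the right side equals $k^2$. If $J=\emptyset$ and $I=L$ with $|L|\le k$, it equals $k|L|\le k^2$.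

**Step 3: $\Psi_x$ as a sum over a Ferrers diagram.** This step evaluates $\Psi_x$ when $S_x\ge1$. A Ferrers diagram is a set of cells $(a,b)$ in which row $a$ consists of $b=1,\dots,\lambda_a$ with $\lambda_1\ge\lambda_2\ge\cdots$. List the members $v$ of $Q_x$ by increasing $r(v)$ as rows, and again the members $u$ of $Q_x$ by decreasing $l(u)$ as columns, and mark the cell of $(v,u)$ when $v\prec u$, that is, $l(u)>r(v)$. The marked cells of row $v$ are those of the columns with $l(u)>r(v)$, which is a set of first columns, and these sets shrink as $r(v)$ grows. So the marked cells form a Ferrers diagram $\lambda$. (A vertex labels both a row and a column; this does no harm.)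

Now $S_x$ is the number of cells. Counting by rows, $t_x^+=\sum_a\binom{\lambda_a}2=\sum_{(a,b)\in\lambda}(b-1)$, because $\binom{\lambda_a}2=0+1+\dots+(\lambda_a-1)$. Counting by columns in the same way, $t_x^-=\sum_{(a,b)\in\lambda}(a-1)$. Hence
$$\Psi_x=\sum_{(a,b)\in\lambda}(3-a-b).$$
(For $\lambda=(3,1)$ the cells $(1,1),(1,2),(1,3),(2,1)$ contribute $1,0,-1,0$; directly, $S_x=4$, $t_x^+=3$, $t_x^-=1$, and $4-3-1=0$.) The cell $(1,1)$ contributes $1$, every other cell contributes at most $0$, and every cell with $a,b\ge2$ contributes at most $-1$. In particular $\Psi_x\le1$.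

**Step 4: $\Psi_x\le g_x$ for every $x$.** With Step 2 this finishes the proof.

If $S_x=0$, then $\Psi_x=0$. Also $l_x$ and $r_x$ are not both positive, since $v\in Q_x\cap I$ and $u\in Q_x\cap J$ would give $v\prec u$. So $g_x=l_x+r_x\ge0$.

Let $S_x\ge1$. There are three cases.

* If $l_x=0$ or $r_x=0$, then $g_x=l_x+r_x\ge1\ge\Psi_x$ by (5).
* If $\min(l_x,r_x)=1$, then $g_x=1\ge\Psi_x$.
* If $l_x,r_x\ge2$, then each of the $l_x$ rows belonging to $Q_x\cap I$ has a marked cell in each of the $r_x$ columns belonging to $Q_x\cap J$. So at least $l_x$ rows of $\lambda$ have length at least $r_x$, and $\lambda$ contains the rectangle $\{1,\dots,l_x\}\times\{1,\dots,r_x\}$. This rectangle has $(l_x-1)(r_x-1)$ cells with $a,b\ge2$, so $\Psi_x\le1-(l_x-1)(r_x-1)=g_x$. $\square$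

The third case shows why the indicator of $S_x\ge1$ could not replace $\Psi_x$ here: for $l_x=r_x=2$ it is $1$, while $g_x=0$.

## 7. Averaging: proof of Proposition 4.1

Let $\ell\ge2$. We take expectations in Lemma 6.2 for the tilted order. Fix $x$ and let $d=d_x$. The $d$ sets $Y_v$, $v\in Q_x$, are pairwise disjoint $\ell$-sets meeting $Y_0$. By Corollary 5.3(a), each of the $d(d-1)$ ordered pairs contributes $\frac1{C_\ell-2}$, so
$$\mathbb ES_x=\frac{d(d-1)}{C_\ell-2}.$$
For $d\in\{1,2\}$ we have $t_x^\pm=0$, so $(C_\ell-2)\,\mathbb E\Psi_x=d(d-1)=2(d-1)$ in both cases.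

Let $d\ge3$. The event "$v\prec u$ and $v\prec u'$" is $Y_v\prec Y_u\cup Y_{u'}$, and similarly for $t_x^-$. Each of the $\binom d3$ triples contributes three terms to $\mathbb Et_x^+$ and three to $\mathbb Et_x^-$. By Corollary 5.3(b),(c) each of these $6\binom d3=d(d-1)(d-2)$ terms is less than $\frac1{C_\ell-2}\cdot\frac14(\frac23)^{d-3}$. Hence, using $d(d-1)=2(d-1)+(d-1)(d-2)$,
$$(C_\ell-2)\,\mathbb E\Psi_x>d(d-1)-\tfrac14d(d-1)(d-2)\left(\tfrac23\right)^{d-3}=2(d-1)+(d-1)(d-2)\Big[1-\tfrac d4\left(\tfrac23\right)^{d-3}\Big].$$
The number $\frac d4(\frac23)^{d-3}$ equals $\frac34$ at $d=3$, and passing from $d$ to $d+1$ multiplies it by $\frac{d+1}d\cdot\frac23\le\frac43\cdot\frac23=\frac89$. So the bracket is positive and $(C_\ell-2)\,\mathbb E\Psi_x>2(d-1)$.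

Summing over $x$ and using Lemma 6.2,
$$\frac{2e}{C_\ell-2}=\sum_x\frac{2(d_x-1)}{C_\ell-2}\le\sum_x\mathbb E\Psi_x\le k^2,$$
and the first inequality is strict if some $d_x\ge3$. This is Proposition 4.1. $\square$

## 8. Every large system has an unlinked vertex

It remains to find $Y_0$. An unlinked vertex $v_0$ provides one, because then $Y_{v_0}$ meets every $Y_w$.

**Proposition 8.1.** Let a $(k,\ell)$-system have $|V|=m>M=k\ell\max\{C_k,C_\ell,4\}$. Then, after possibly interchanging the roles of $(X,k)$ and $(Y,\ell)$, there is $v_0\in V\setminus V_+$. In particular $Y_{v_0}$ meets every $Y_v$.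

**Proof.** Note that $M$ is symmetric in $k$ and $\ell$.

**Step 1: many $Y$-sets through one point.** This step produces a large set of vertices with pairwise disjoint $X$-sets. Fix a vertex $v$. Each of the other $m-1$ vertices $w$ satisfies exactly one of $X_w\cap X_v\ne\emptyset$, $Y_w\cap Y_v\ne\emptyset$. After possibly interchanging roles, at least $(m-1)/2$ of them have $Y_w\cap Y_v\ne\emptyset$. So some $y\in Y_v$ lies in at least $\frac{m-1}{2\ell}$ of these $Y_w$. Let $\mathcal C$ be the set of these $w$ together with $v$, and let $c=|\mathcal C|$. Then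
$$c\ge1+\frac{m-1}{2\ell}\ge\frac m{2\ell}>\frac k2\max\{C_\ell,4\}\ge k(\ell+1).$$
The last step uses $\max\{C_\ell,4\}\ge2\ell+2$. This is $4\ge4$ for $\ell=1$ and $6\ge6$ for $\ell=2$, and for $\ell\ge2$ it passes from $\ell$ to $\ell+1$ because $C_{\ell+1}=\frac{4\ell+2}{\ell+1}C_\ell\ge2C_\ell\geq 4\ell+4\ge 2\ell+4$. Since all $Y_w$ with $w\in\mathcal C$ contain $y$, the sets $X_w$, $w\in\mathcal C$, are pairwise disjoint. So $|Q_x\cap\mathcal C|\le1$ for every $x$.

**Step 2: $d_x\le\ell+1$ for every $x$.** This step bounds the number of links at each vertex. Suppose $Q_x\setminus\mathcal C$ contains a set $Q''$ of $\ell+1$ vertices. Consider the $(\ell+1)c$ pairs in $Q''\times\mathcal C$. Each $X_i$, $i\in Q''$, meets at most $k$ of the pairwise disjoint sets $X_w$, $w\in\mathcal C$, so at most $k(\ell+1)$ pairs have intersecting $X$'s. The sets $Y_i$, $i\in Q''$, are pairwise disjoint, and each $Y_w$ meets at most $\ell$ of them, so at most $\ell c$ pairs have intersecting $Y$'s. Every pair is of one of the two kinds. So $(\ell+1)c\le k(\ell+1)+\ell c$, that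 is, $c\le k(\ell+1)$, a contradiction. Hence $|Q_x\setminus\mathcal C|\le\ell$ and $d_x\le\ell+1$. Consequently every vertex is linked to at most $k\ell$ others.

**Step 3: few vertices are linked.** Here the crude argument of Section 4 suffices. Take a uniformly random order of $\bigcup Y_v$, and let $L$ and $u^*$ be as there. All of $L$ is linked to $u^*$, so $|L|\le k\ell$. For $v\in V_+$, linked to $u$ say, $\Pr(v\in L)\ge\Pr(Y_v\prec Y_u)=1/C_\ell$. Hence $|V_+|/C_\ell\le\mathbb E|L|\le k\ell$, so $|V_+|\le k\ell C_\ell\le M<m$, and any $v_0\in V\setminus V_+$ works. $\square$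

## 9. The clique number: proofs of Theorems 2.1 and 2.2

**Proof of Theorem 2.2.** Consider a maximum clique of $KG(n,k)\cdot KG(n',\ell)$, of size $m$. Disjoint sets in one coordinate with a constant set in the other show $m\ge\max\{\lfloor n/k\rfloor,\lfloor n'/\ell\rfloor\}>M$. So Proposition 8.1 applies. If no interchange is needed, Proposition 4.1 with $Y_0=Y_{v_0}$ and (1) give
$$km-n\le km-\Big|\bigcup_vX_v\Big|=e\le\frac{k^2}2(C_\ell-2),$$
so $m\le\frac nk+k(\frac{C_\ell}2-1)$. Since $C_\ell$ is even, the last term is an integer, and $m\le\lfloor n/k\rfloor+k(\frac{C_\ell}2-1)$. If an interchange is needed, the same argument with the coordinates exchanged gives $m\le\lfloor n'/\ell\rfloor+\ell(\frac{C_k}2-1)$. In either case $m$ is at most the asserted maximum. Conversely, (3) applies in both orientations under the hypotheses on $n$ and $n'$ and gives the lower bound. $\square$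

**Proof of Theorem 2.1.** The case $k=1$ was done in Section 2. Let $k=\ell\ge2$ and $n=n'\ge k^3C_k+k$. Since $C_k\ge6$, here $M=k^2C_k$, and $\lfloor n/k\rfloor\ge k^2C_k+1>M$. The other hypotheses, $n\ge2k$ and $n\ge k^2(\frac{C_k}2-1)$, clearly hold. Theorem 2.2 gives $f_2(n,k)=\lfloor n/k\rfloor+k(\frac{C_k}2-1)=\lfloor n/k\rfloor+\frac k2C_k-k$. $\square$

## 10. Families of pairs that every order separates

For uniqueness we must recover the full family of complementary pairs from the fact that every order is used. Inside the part $O$ of the tilted order this becomes a statement about pairs of sets.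

**Lemma 10.1.** Let $(D_h,E_h)_{h\in H}$ be a nonempty family of distinct pairs of nonempty subsets of a finite set $O$ with $D_h\cap E_h=\emptyset$ for all $h$ and $D_h\cap E_g\ne\emptyset$ for $h\ne g$, such that for every linear order of $O$ some $h$ has $D_h\prec E_h$. Then there are $T\subseteq O$ and an integer $a$ with $\{(D_h,E_h):h\in H\}=\{(A,T\setminus A):A\in\binom Ta\}$.

For example, with $T=\{1,2\}$ and $a=1$ the family is $(\{1\},\{2\}),(\{2\},\{1\})$, and every order of a set containing $1,2$ separates exactly one of these pairs.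

**Proof.** We write $G-d+e$ for $(G\setminus\{d\})\cup\{e\}$.

**Step 1: intervals in the subset lattice.** This step translates the hypotheses. Let $\mathcal I_h=\{G:D_h\subseteq G\subseteq O\setminus E_h\}$. If $G\in\mathcal I_h$, $G'\in\mathcal I_g$ and $G\subseteq G'$, then $D_h\subseteq G'$ is disjoint from $E_g$, so $h=g$. Thus
$$\text{comparable sets lying in some of the } \mathcal I\text{'s lie in the same one.} \tag{6}$$
Also every maximal chain of subsets of $O$ meets some $\mathcal I_h$. It is the chain of initial segments of a linear order; some $h$ has $D_h\prec E_h$; and the initial segment ending with the last element of $D_h$ contains $D_h$ and misses $E_h$.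

**Step 2: exchanging one element.** We show that for $d\in D_h$, $e\in E_h$ the pair $(D_h-d+e,\,E_h-e+d)$ is also in the family. Let $G\in\mathcal I_h$; then $d\in G$ and $e\notin G$. Take a maximal chain through $G-d$, $G-d+e$ and $G+e$ (that is, $G\setminus\{d\}$, $G-d+e$ and $G\cup\{e\}$). These have consecutive sizes, so every other member of the chain is contained in $G-d$ or contains $G+e$. The members contained in $G-d$ or containing $G+e$ are comparable to $G$, so by (6) they could lie only in $\mathcal I_h$. But they miss $d$ or contain $e$, so they do not lie in $\mathcal I_h$. Since the chain meets some interval, $G-d+e\in\mathcal I_g$ for some $g$.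

Apply this to $G=D_h$ and to $G=O\setminus E_h$. The two resulting sets are comparable, so by (6) one and the same $g$ serves for both. From $D_h-d+e\in\mathcal I_g$ and $(O\setminus E_h)-d+e\in\mathcal I_g$ we read off
$$D_g\subseteq D_h-d+e,\qquad E_g\subseteq E_h-e+d .$$
As $d\notin D_g$, $g\ne h$. Hence $D_g\cap E_h\ne\emptyset$, and since $D_g\cap E_h\subseteq\{e\}$, we get $e\in D_g$. Likewise $\emptyset\neq D_h\cap E_g\subseteq\{d\}$ gives $d\in E_g$. Now apply the same argument to $g$ with $e\in D_g$ and $d\in E_g$. There is $g'$ with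
$$D_{g'}\subseteq D_g-e+d\subseteq D_h,\qquad E_{g'}\subseteq E_g-d+e\subseteq E_h .$$
So $D_{g'}\cap E_h=\emptyset$ and thus $g'=h$. All inclusions are then equalities, so $D_g=D_h-d+e$ and $E_g=E_h-e+d$.

**Step 3: all pairs $(A,T\setminus A)$ occur.** Fix one $h$, put $T=D_h\cup E_h$ and $a=|D_h|$. The exchanges of Step 2 keep the union $T$, and any $a$-subset of $T$ can be reached from $D_h$ by successive exchanges. So every $(A,T\setminus A)$ with $A\in\binom Ta$ is in the family.

**Step 4: no other pair occurs.** In any order, at most one index satisfies $D_h\prec E_h$. Indeed, if $D_h\prec E_h$, $D_g\prec E_g$, and the last element of $D_h$ is not after the last element of $D_g$, then $D_h\prec E_g$, so $D_h\cap E_g=\emptyset$ and $h=g$. Now let $g\in H$ be arbitrary and take an order with $D_g\prec E_g$. The set $A$ of the first $a$ elements of $T$ in this order satisfies $A\prec T\setminus A$, and $(A,T\setminus A)$ is in the family by Step 3. By uniqueness $(D_g,E_g)=(A,T\setminus A)$. $\square$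

## 11. The structure of systems with $e=\frac{k^2}2(C_\ell-2)$

**Proposition 11.1.** Let $\ell\ge2$ and let equality hold in Proposition 4.1. Then there is a set $T$ with $|T|=\ell$ and $T\cap Y_0=\emptyset$ such that, with $\Omega=Y_0\cup T$, the sets occurring as $Y_v$, $v\in V_+$, are exactly those in $\binom\Omega\ell\setminus\{Y_0,T\}$. Each occurs exactly $k$ times. For complementary $D,\Omega\setminus D$ the corresponding $X$-sets are the rows and columns of a $k\times k$ grid, and grids of different pairs are disjoint.

**Proof.** All probabilities refer to the tilted order. By Proposition 4.1 all $d_x\le2$, so every vertex is linked to at most $k$ others.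

**Step 1: the number of linked vertices.** We show that the counting of Section 4, done with the tilted order, is tight everywhere. Since $e$ is the number of $x$ with $d_x=2$,
$$k^2(C_\ell-2)=2e=\sum_v\#\{x\in X_v:d_x=2\}\le k|V_+| .$$
With $L$ and $u^*$ defined as in Section 4, all of $L$ is linked to $u^*$, so $|L|\le k$ always. By Corollary 5.3(a), $\Pr(v\in L)\ge\frac1{C_\ell-2}$ for every $v\in V_+$, and $L\subseteq V_+$. Hence $\frac{|V_+|}{C_\ell-2}\le\mathbb E|L|\le k$. The two estimates together give $|V_+|=k(C_\ell-2)$ with equality throughout: every $x\in X_v$ with $v\in V_+$ has $d_x=2$, and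
$$\Pr(v\in L)=\frac1{C_\ell-2}\qquad\text{for all }v\in V_+ . \tag{7}$$

**Step 2: all vertices linked to $v$ have the same $Y$-set.** This lets us speak of a partner of each $Y$-set. Suppose $v$ is linked to $u$ and $u'$ with $Y_u\ne Y_{u'}$. Choose $a\in Y_{u'}\setminus Y_u$; then $a\notin Y_v$. Since $Y_u$ contains a point of $Y_0$ outside $Y_v$, $1\le|Y_v\cap Y_0|\le\ell-1$, so $Y_v\setminus Y_0\ne\emptyset$. We exhibit an order of positive probability with $v\prec u$ and $v\not\prec u'$.

* If $a\notin Y_0$, take $W=Y_v\cap Y_0$, and order $O$ as $a$, then $Y_v\setminus Y_0$, then the rest. The set $Y_u$ avoids $W$, $a$ and $Y_v$, so $v\prec u$. But $a\in Y_{u'}$ precedes $Y_v\setminus Y_0$, so $v\not\prec u'$.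
* If $a\in Y_0$, take $W=(Y_v\cap Y_0)\cup\{a\}$. It misses the nonempty set $Y_u\cap Y_0$, so it is a proper subset of $Y_0$. Let $Y_v\setminus Y_0$ come first in $O$. Again $v\prec u$, and $a\in Y_{u'}\cap W$ precedes $Y_v\setminus Y_0$, so $v\not\prec u'$.

Therefore $\Pr(v\in L)\ge\Pr(v\prec u')+\Pr(v\prec u,\ v\not\prec u')>\frac1{C_\ell-2}$, contradicting (7).

**Step 3: the types and their number.** Let $\mathcal T=\{Y_v:v\in V_+\}$; we show that $|\mathcal T|=C_\ell-2$ and that every order is used. If $v\in V_+$ has $Y_v=D$, let $D^*$ be the common $Y$-set of the vertices linked to $v$. It depends only on $D$, because a vertex $u$ is linked to $v$ exactly when $Y_u\cap D=\emptyset$. Since linking is symmetric, $D\mapsto D^*$ is an involution on $\mathcal T$. Moreover $D\cap D^*=\emptyset$, and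
$$D\cap P\ne\emptyset\qquad\text{for }P\in\mathcal T,\ P\ne D^*, \tag{8}$$
since otherwise vertices of types $D$ and $P$ would be linked and $P=D^*$.

All vertices of type $D$ are linked to any one vertex of type $D^*$, so each type occurs at most $k$ times, and $k(C_\ell-2)=|V_+|\le k|\mathcal T|$. On the other hand, in any order at most one $D\in\mathcal T$ has $D\prec D^*$. By (8), $D\cap P^*\neq\emptyset$ for $D\ne P$, and the argument at the start of Step 4 of Lemma 10.1 applies to the pairs $(D,D^*)$. By Corollary 5.3(a) each event $D\prec D^*$ has probability $\frac1{C_\ell-2}$ (all sets in $\mathcal T$ meet $Y_0$). So $|\mathcal T|\le C_\ell-2$. Hence $|\mathcal T|=C_\ell-2$, each type occurs exactly $k$ times, and every order of positive probability has exactly one $D\in\mathcal T$ with $D\prec D^*$.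

**Step 4: slices.** We now fix $W$ and apply Lemma 10.1 inside $O$. For $\emptyset\ne W\subsetneq Y_0$ let
$$\mathcal T_W=\{D\in\mathcal T:\ D\cap Y_0\subseteq W,\ D^*\cap W=\emptyset\},$$
and write $D_O=D\setminus Y_0$ and $D^*_O=D^*\setminus Y_0$. If $V\subseteq W$ are nonempty proper subsets of $Y_0$ (in this and the next three steps $V$ denotes such a subset), then
$$D\in\mathcal T_V,\ P\in\mathcal T_W,\ D\ne P\quad\Longrightarrow\quad D_O\cap P_O^*\ne\emptyset. \tag{9}$$
Indeed $D\cap P^*\ne\emptyset$ by (8), since $P^*\neq D^*$, and $D\cap P^*\cap Y_0\subseteq V\cap P^*\subseteq W\cap P^*=\emptyset$.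

The pairs $(D_O,D_O^*)$, $D\in\mathcal T_W$, satisfy the hypotheses of Lemma 10.1:

* They are nonempty: $|D\cap Y_0|\le|W|<\ell$, and $|D^*\cap Y_0|\le\ell-|W|<\ell$.
* $D_O\cap D_O^*=\emptyset$, and (9) with $V=W$ gives $D_O\cap P_O^*\ne\emptyset$ for $D\ne P$. In particular different $D$ give different pairs, and even different $D_O$.
* Given a linear order of $O$, extend it by placing $W$ before $O$ and $Y_0\setminus W$ after $O$. This order has positive probability, so by Step 3 some $D\in\mathcal T$ has $D\prec D^*$. By (4) in Lemma 5.2, with $P=D$ and $Q=D^*$, we get $D\cap Y_0\subseteq W$, $D^*\cap W=\emptyset$ and $D_O\prec D_O^*$. So $D\in\mathcal T_W$. In particular $\mathcal T_W\ne\emptyset$.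

Hence there are $T_W\subseteq O$ and $a_W$ such that $D\mapsto D_O$ is a bijection $\mathcal T_W\to\binom{T_W}{a_W}$, with $D^*_O=T_W\setminus D_O$. Put $b_W=|T_W|-a_W$, $i_W=\ell-a_W$, $j_W=\ell-b_W$. For every $D\in\mathcal T_W$ we have $i_W=|D\cap Y_0|$ and $j_W=|D^*\cap Y_0|$, so
$$1\le i_W\le|W|,\qquad1\le j_W\le\ell-|W| . \tag{10}$$

**Step 5: comparing two slices.** Let $V\subsetneq W$. We distinguish two cases.

Case (i): $\mathcal T_V\cap\mathcal T_W\ne\emptyset$. A common $D$ gives $i_V=i_W$, $j_V=j_W$ and $T_V=D_O\cup D_O^*=T_W$. Given $D\in\mathcal T_V$, let $P\in\mathcal T_W$ be the element with $P_O=D_O$. Then $D_O\cap P_O^*=\emptyset$, so $D=P$ by (9). Therefore $\mathcal T_V\subseteq\mathcal T_W$, and as both have $\binom{|T_W|}{a_W}$ elements, $\mathcal T_V=\mathcal T_W$.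

Case (ii): $\mathcal T_V\cap\mathcal T_W=\emptyset$. Every $a_V$-subset of $T_V$ is some $D_O$ with $D\in\mathcal T_V$, and every $b_W$-subset of $T_W$ is some $P_O^*$ with $P\in\mathcal T_W$. By (9) they always meet. We claim
$$a_V+b_W>|T_V\cup T_W| . \tag{11}$$
If not, choose an $a_V$-subset $A$ of $T_V$ using elements of $T_V\setminus T_W$ first. If these suffice, $A$ is disjoint from every $b_W$-subset of $T_W$. If they do not suffice, $A\supseteq T_V\setminus T_W$, and $T_W\setminus A=(T_V\cup T_W)\setminus A$ has $|T_V\cup T_W|-a_V\ge b_W$ elements, so it contains a $b_W$-subset of $T_W$ disjoint from $A$. Both are contradictions. Comparing (11) with $|T_V|=a_V+b_V$ and with $|T_W|=a_W+b_W$ gives $b_W>b_V$ and $a_V>a_W$, that is, $j_W<j_V$ and $i_V<i_W$.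

**Step 6: case (i) never occurs.** Suppose it does, and among all $V\subsetneq W$ in case (i) choose one with $i=i_V=i_W$ minimal. Let $D\in\mathcal T_V\cap\mathcal T_W$ and $\alpha=D\cap Y_0$. Then $\alpha\subseteq V\subsetneq W$ and $|\alpha|=i\le|V|<|W|$. Since $D\cap Y_0=\alpha$ and $D^*\cap\alpha\subseteq D^*\cap D=\emptyset$, we have $D\in\mathcal T_\alpha$. So $\alpha\subsetneq W$ is in case (i) and $\mathcal T_\alpha=\mathcal T_W$. Every $P\in\mathcal T_W$ has $P\cap Y_0\subseteq\alpha$ and $|P\cap Y_0|=i=|\alpha|$, hence $P\cap Y_0=\alpha$.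

Since $1\le i<|W|$, there is an $i$-subset $U\ne\alpha$ of $W$. If some $P\in\mathcal T_U\cap\mathcal T_W$ existed, then $\alpha=P\cap Y_0\subseteq U$ and $U=\alpha$, a contradiction. So $U\subsetneq W$ is in case (ii), and $i_U<i_W=i=|U|$. Take $P\in\mathcal T_U$ and put $\alpha'=P\cap Y_0$. Then $\alpha'\subsetneq U$, because $1\le|\alpha'|=i_U<|U|$. As before $P\in\mathcal T_{\alpha'}\cap\mathcal T_U$, so $\alpha'\subsetneq U$ is in case (i) with common value $i_U<i$. This contradicts the minimality of $i$.

**Step 7: a common set $T$.** We conclude what $\mathcal T$ is. By Step 6, along every chain $W_1\subset\dots\subset W_{\ell-1}$ with $|W_s|=s$ the numbers $i_{W_s}$ strictly increase and the $j_{W_s}$ strictly decrease. With (10), $i_{W_1}\ge1$ gives $i_{W_s}\ge s$, so $i_{W_s}=s$; and $j_{W_{\ell-1}}\ge1$ gives $j_{W_s}\ge\ell-s$, so $j_{W_s}=\ell-s$. Every $W$ lies on such a chain. Hence $i_W=|W|$, $j_W=\ell-|W|$, $a_W=\ell-|W|$, $b_W=|W|$ and $|T_W|=\ell$ for all $W$.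

If $V\subset W$ and $|W|=|V|+1$, then (11) reads $\ell+1>|T_V\cup T_W|$, and as $|T_V|=|T_W|=\ell$, $T_V=T_W$. For $\ell\ge3$ all $T_W$ are therefore equal: by removing elements one at a time, $T_W=T_{\{p\}}$ for any $p\in W$, and $T_{\{p\}}=T_{\{p,p'\}}=T_{\{p'\}}$ since $\{p,p'\}$ is a proper subset of $Y_0$. For $\ell=2$ there are only two sets $W$, complementary in $Y_0$. We have $D\in\mathcal T_W$ if and only if $D^*\in\mathcal T_{Y_0\setminus W}$, because $D\cap Y_0\subseteq W$ says $D\cap(Y_0\setminus W)=\emptyset$, and $D^*\cap W=\emptyset$ says $D^*\cap Y_0\subseteq Y_0\setminus W$. So $T_W=D_O\cup D_O^*=T_{Y_0\setminus W}$.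

Call the common set $T$; then $|T|=\ell$ and $T\cap Y_0=\emptyset$. Let $\Omega=Y_0\cup T$. For $D\in\mathcal T$ the set $D\cap Y_0$ is nonempty, and it is proper because $D^*$ meets $Y_0$ and $D^*\cap D=\emptyset$. So $D\in\mathcal T_{D\cap Y_0}$, and $D\subseteq\Omega$. The set $Y_0$ is not in $\mathcal T$, since $D\cap Y_0$ is always proper; and $T$ is not in $\mathcal T$, since it misses $Y_0$. As $|\mathcal T|=C_\ell-2$, we get $\mathcal T=\binom\Omega\ell\setminus\{Y_0,T\}$. And $D^*$, an $\ell$-subset of $\Omega$ disjoint from $D$, is $\Omega\setminus D$.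

**Step 8: the grids.** It remains to describe the $X$-sets. A vertex $v$ of type $D$ is linked to exactly the $k$ vertices of type $D^*$, so $X_v$ meets each of their $k$ $X$-sets. Each of the $k$ elements of $X_v$ has $d_x=2$ and so lies in exactly one of these sets. Thus $X_v$ meets each of them in exactly one element. Vertices of the same type are not linked, so the $k$ sets $X_v$ with $Y_v=D$ are pairwise disjoint, as are those with $Y_v=D^*$. These are the rows and columns of a $k\times k$ grid. Grids of different pairs are disjoint because their vertices are not linked. $\square$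

## 12. Uniqueness of the maximum clique: proof of Theorem 2.3

Let $k\ge2$, $k\mid n$, $n\ge k^3C_k+k$. By Theorem 2.1 a maximum clique has size $m=\frac nk+k(\frac{C_k}2-1)$, and $m>M=k^2C_k$. Apply Proposition 8.1, interchanging the coordinates if necessary, to get $v_0\in V\setminus V_+$, and put $Y_0=Y_{v_0}$. Then
$$\frac{k^2}2(C_k-2)=km-n\le km-\Big|\bigcup_vX_v\Big|=e\le\frac{k^2}2(C_k-2).$$
So equality holds in Proposition 4.1, and the $X_v$ cover the whole base set. Proposition 11.1, with $\ell=k$, describes the members in $V_+$: with $\mathcal T=\{Y_v:v\in V_+\}$ we have $\mathcal T=\binom\Omega k\setminus\{Y_0,\Omega\setminus Y_0\}$, together with the grids.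

Let $v\notin V_+$. Then $X_v$ is disjoint from all other $X$-sets, and $Y_v$ meets every $Y_w$. So Propositions 4.1 and 11.1 also apply with $Y_v$ in place of $Y_0$. Neither $e$ nor $V_+$ nor $\mathcal T$ depends on this choice, so
$$\mathcal T=\binom{\Omega'}k\setminus\{Y_v,\Omega'\setminus Y_v\}$$
for some $2k$-set $\Omega'\supseteq Y_v$. Each point of $\Omega$ lies in $\binom{2k-1}{k-1}\ge3$ of the $k$-subsets of $\Omega$ and in exactly one of $Y_0$, $\Omega\setminus Y_0$, so $\bigcup\mathcal T=\Omega$; likewise $\bigcup\mathcal T=\Omega'$. Hence $\Omega'=\Omega$, and comparing the missing sets gives $\{Y_v,\Omega\setminus Y_v\}=\{Y_0,\Omega\setminus Y_0\}$. Since $v\notin V_+$, the set $Y_v$ meets $Y_{v_0}=Y_0$, so $Y_v=Y_0$.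

Thus all members outside the grids have $Y=Y_0$. Their $X$-sets are disjoint from each other and from the grids, and together with the grids they cover the base set. This is the structure stated in Theorem 2.3. $\square$
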